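# Strictly $N$-bounded objects of symmetric tensor categories in characteristic $p$

## 1. Objects whose continuant complex is acyclic

**Theorem A.** Let $\mathbf k$ be an algebraically closed field of characteristic $p>0$, let $\mathcal C$ be a symmetric tensor category over $\mathbf k$, and let $X\in\mathcal C$ be strictly $N$-bounded with $N>3$. Then:

1. either $\mathrm{Sym}^2X$ or $\wedge^2X$ is invertible;
2. $N=p^n$ for some $n\in\mathbb Z_{>0}$;
3. $\dim X=\pm2$ (an equality in $\mathbf k$);
4. $X$ is homotopically $N$-bounded.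

More precisely, for $p=2$ the object $\wedge^2X$ is invertible. For $p>2$ exactly one of $\wedge^2X$, $\mathrm{Sym}^2X$ is invertible, and $\dim X=2$, respectively $-2$.

Statements (1)–(4) are posed as a conjecture in Kevin Coulembier and Pavel Etingof, "N-spherical functors and tensor categories", arXiv:2312.03972 (2023), and proved there when $\mathcal C$ is quasi-finite. Theorem A says that the conjecture is true for every symmetric tensor category over $\mathbf k$. We now unpack the words.

**Symmetric tensor categories.** As in Etingof–Gelaki–Nikshych–Ostrik, $\mathcal C$ is $\mathbf k$-linear and abelian, all objects have finite length, Hom spaces are finite-dimensional, $\mathcal C$ is rigid with a symmetric braiding $\sigma$, the product $\otimes$ is bilinear (hence exact in each variable, by rigidity), and $\mathrm{End}(\mathbb 1)=\mathbf k$. We suppress associativity isomorphisms. We use these textbook consequences freely.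

- $\mathbb 1$ is simple, $\mathrm{End}(S)=\mathbf k$ for $S$ simple, and $X^{**}\cong X$.
- If $Y\ne0$, then $\mathrm{ev}:Y^*\otimes Y\to\mathbb 1$ is nonzero, hence an epimorphism.
- $Y$ is invertible if and only if $\mathrm{ev}:Y^*\otimes Y\to\mathbb 1$ is an isomorphism. Tensoring with an invertible object preserves simplicity.
- The Grothendieck ring $K_0(\mathcal C)$ is commutative (because of the braiding), and free abelian on the classes of simple objects.

The dimension $\dim X\in\mathbf k$ is the composite $\mathbb 1\xrightarrow{\mathrm{coev}}X\otimes X^*\xrightarrow{\sigma}X^*\otimes X\xrightarrow{\mathrm{ev}}\mathbb 1$. We put $\wedge^2X=\mathrm{im}(1-\sigma)\subset X\otimes X$ and $\mathrm{Sym}^2X=\mathrm{coker}(1-\sigma)$. For $p\neq2$ these are the two eigenobjects of $\sigma$. For $p=2$ they are different in nature: $(1-\sigma)^2=2-2\sigma=0$, so $\wedge^2X\subset\ker(1-\sigma)$.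

**Definition (continuant complexes).** A set $I\subset\{1,\dots,n-1\}$ is *sparse* if it has no two consecutive elements. Let $A_n,\dots,A_1$ be objects and $c_i:A_{i+1}\otimes A_i\to\mathbb 1$ morphisms. Let $A_I$ be $A_n\otimes\cdots\otimes A_1$ with positions $i+1,i$ deleted for all $i\in I$. The complex $\mathbb E(A;c)$ has the term $\bigoplus_{|I|=k}A_I$ in degree $k$, and the component $A_I\to A_{I\cup i}$ of its differential is $(-1)^{\#\{j\in I:\,j>i\}}$ times contraction by $c_i$. The *continuant complex* $\mathbb E_n(X)$ is the case $A_1=X$, $A_{i+1}=A_i^*$, $c_i=\mathrm{ev}$. The complex $\mathbb E^n(X)$ is built in the same way from coevaluations.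

*Example.* $\mathbb E_0=\mathbb 1$ and $\mathbb E_1(X)=X$, both in degree $0$. $\mathbb E_2(X)$ is $X^*\otimes X\to\mathbb 1$. $\mathbb E_3(X)$ is $X\otimes X^*\otimes X\to X\oplus X$, contracting the left or the right pair. $\mathbb E_4(X)$ is
$$X^*\otimes X\otimes X^*\otimes X\to (X^*\otimes X)^{\oplus3}\to\mathbb 1,$$
where only the sparse set $\{1,3\}$ contributes in degree $2$; the set $\{2\}$ cannot be enlarged.

**Definition (boundedness).** $X$ is *$N$-bounded* if $\mathbb E_{N-1}(X)$ and $\mathbb E^{N-1}(X)$ are acyclic, and *homotopically $N$-bounded* if both are contractible. It is *strictly $N$-bounded* if it is $N$-bounded but not $M$-bounded for any $M<N$. (Equivalently, following Dyckerhoff–Kapranov–Schechtman, $-\otimes X$ is an $N$-spherical functor on the derived, respectively homotopy, category.)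

*Small $N$.* $\mathbb E_0=\mathbb 1$ is never acyclic. $\mathbb E_1(X)$ is acyclic iff $X=0$. $\mathbb E_2(X)$ is acyclic iff $\mathrm{ev}$ is an isomorphism, that is, iff $X$ is invertible. The object $0$ is $2$-bounded and invertible objects are $3$-bounded. So a strictly $N$-bounded $X$ with $N>3$ is nonzero and not invertible, and conversely a nonzero non-invertible bounded object is strictly $N$-bounded for some $N>3$.

*What we use and what we must show.* The dual of $\mathrm{ev}_Y$ is $\mathrm{coev}_{Y^*}$, so $\mathbb E^n(X)$ is, according to the convention for the order of factors, isomorphic to the dual of $\mathbb E_n(X)$ or of $\mathbb E_n(X^*)$. From the hypothesis we use only that $\mathbb E_{N-1}(X)$ is acyclic. For the conclusion we show that $\mathbb E_{N-1}(X)$ and $\mathbb E_{N-1}(X^*)$ are contractible; then so are their duals. This covers every convention.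

The same proof gives a complement. Write $\Gamma^kX=\bigcap_i\ker(1-s_i)\subset X^{\otimes k}$, where $s_i$ is the braiding of the $i$-th pair of neighbours.

**Theorem B.** (a) Suppose $X$ is $M$-bounded for some $M$, $X\neq0$, and $X$ is not invertible. Then there is a unique $n$ with $p^n>3$ such that
$$\{M:X\text{ is }M\text{-bounded}\}=p^n\mathbb Z_{>0}=\{M:X\text{ is homotopically }M\text{-bounded}\}.$$
Moreover $X$ is simple, and the Frobenius–Perron dimension of $X\otimes X^*$ (in the subcategory it generates) is $4\cos^2(\pi/p^n)$.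

(b) Let $X$ be simple and not invertible with $\wedge^2X$ invertible. Then $X$ is $M$-bounded for some $M$ if and only if $\Gamma^kX=0$ for some $k$. In that case $X$ is strictly $p^n$-bounded, with $p^n$ the smallest $p$-power such that $\Gamma^{p^n-1}X=0$. (For $p>2$ and $\mathrm{Sym}^2X$ invertible, apply this to $X\otimes\Pi\in\mathcal C\boxtimes\mathrm{sVec}$, where $\Pi$ is the odd line.)

(c) Every $p^n>3$ occurs.

## 2. Signs, duality data, and the recursion for $\mathbb E_n$

This section makes continuant complexes movable: signs do not matter, and any duality data may be used.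

**Lemma 1.** (a) Let $\lambda(I,i)\in\mathbf k^\times$ satisfy $\lambda(I,i)\lambda(I\cup i,j)=\lambda(I,j)\lambda(I\cup j,i)$ whenever $I\cup\{i,j\}$ is sparse, $i\neq j$, $i,j\notin I$. Multiplying the components $A_I\to A_{I\cup i}$ by $\lambda(I,i)$ gives an isomorphic complex. In particular, any two systems of signs for which all squares anticommute give isomorphic complexes.

(b) If each $c_i$ exhibits $A_{i+1}$ as a dual of $A_i$, then $\mathbb E(A;c)\cong\mathbb E_n(A_1)$.

(c) A $\mathbf k$-linear monoidal functor carries $\mathbb E(A;c)$ to the complex built from the images of the $A_i$ and $c_i$.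

*Proof.* (a) Let $f(I)$ be the product of the $\lambda$'s along a chain from $\varnothing$ to $I$ that adds one element at a time. The condition says that exchanging two consecutive additions changes nothing. Adjacent transpositions generate the symmetric group, so $f(I)$ is independent of the chain. Hence $\lambda(I,i)=f(I\cup i)/f(I)$, and rescaling each $A_I$ by $f(I)$ is the isomorphism. The ratio of two anticommuting sign systems satisfies the condition on $\lambda$. (The system in the definition anticommutes: if $i<j$, adding $j$ first changes the sign at $i$, while adding $i$ first does not change the sign at $j$.) The proof uses only that the family of index sets is closed under removing elements.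

(b) Put $X=A_1$, $X_1=X$, $X_{i+1}=X_i^*$. Start with the identity $A_1=X_1$. Given $A_i\cong X_i$, uniqueness of duals gives a unique $A_{i+1}\cong X_{i+1}$ carrying $c_i$ to $\mathrm{ev}$. These isomorphisms identify the complexes. (c) is clear. $\square$

By (b), it does not matter which identification $X^{**}\cong X$ is used.

**The recursion.** In $\mathbb E_n=\mathbb E(A;c)$ the differential only enlarges $I$, so the terms with $n-1\in I$ form a subcomplex. Writing $\mathbb E_m$ for the complex built from positions $m,\dots,1$, we get a degreewise split exact sequence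
$$0\to\mathbb E_{n-2}[-1]\to\mathbb E_n\to A_n\otimes\mathbb E_{n-1}\to0. \tag{1}$$
Its connecting map $A_n\otimes\mathbb E_{n-1}\to\mathbb E_{n-2}$ contracts positions $n,n-1$ on the summands where both are present, and is zero on the others.

## 3. Chebyshev polynomials and a finite set of simple objects

**From here to the end of Section 11, $X$ is strictly $N$-bounded with $N>3$**, except where a statement lists its own hypotheses. The purpose of this section is to turn acyclicity into one monic integer equation in $K_0(\mathcal C)$.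

Let $x=[X]$, $y=[X^*]$, $z=xy=[X\otimes X^*]$, and let $e_n$ be the Euler characteristic of $\mathbb E_n(X)$ in $K_0(\mathcal C)$. By (1), $e_0=1$, $e_1=x$, and $e_n=[X_n]e_{n-1}-e_{n-2}$, where $X_n=X$ for $n$ odd and $X_n=X^*$ for $n$ even. By induction
$$e_{2i}=p_{2i}(z),\qquad e_{2i+1}=x\,p_{2i+1}(z),$$
with $p_0=p_1=1$, $p_{2i}=zp_{2i-1}-p_{2i-2}$, $p_{2i+1}=p_{2i}-p_{2i-1}$. Both $p_{2i}$ and $p_{2i+1}$ are monic of degree $i$. For instance $p_2=z-1$, $p_3=z-2$, $p_4=z^2-3z+1$.

Let $U_0=1$, $U_1=c$, $U_{k+1}=cU_k-U_{k-1}$, so that $U_k(2\cos t)=\sin((k+1)t)/\sin t$. The recursions give $p_{2i}(c^2)=U_{2i}(c)$ and $c\,p_{2i+1}(c^2)=U_{2i+1}(c)$.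

Put $Q=p_{N-1}$ for $N$ odd and $Q=z\,p_{N-1}$ for $N$ even. Since $\mathbb E_{N-1}(X)$ is acyclic, $e_{N-1}=0$; for $N$ even multiply by $y$. In both cases $Q(z)=0$ in $K_0(\mathcal C)$, and $Q\in\mathbb Z[z]$ is monic. Its roots are squares of roots of $U_{N-1}$, that is, numbers $4\cos^2(\pi j/N)$ with $0<j<N$ (the root $0$ for $N$ even is $j=N/2$). So
$$\text{every root of }Q\text{ is }2+\eta+\eta^{-1}\in[0,4)\text{ with }\eta^N=1,\ \eta\neq1. \tag{2}$$

*Example.* A vector space $X$ of dimension $r\ge2$ is never bounded. Its Euler characteristics are $U_k(r)$, and $U_{k+1}(r)-U_k(r)=(r-2)U_k(r)+(U_k(r)-U_{k-1}(r))$, so by induction $U_k(r)$ is positive and increasing. Non-invertible bounded objects need a category whose numerical dimensions are not integers.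

**Lemma 2.** Let $\mathcal D\subset\mathcal C$ consist of all subquotients of finite direct sums of the objects $(X\otimes X^*)^{\otimes i}$, $i\ge0$. Then $\mathcal D$ is closed under $\otimes$, duals, subquotients and finite sums, and it has finitely many simple objects.

*Proof.* The closure properties follow from biexactness of $\otimes$ and $(X\otimes X^*)^*\cong X\otimes X^*$. As $Q$ is monic, every $z^i$ is an integer combination of $1,\dots,z^{\deg Q-1}$. A simple object occurring in $z^i$ must therefore occur in one of these finitely many classes. $\square$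

Put $K=K_0(\mathcal D)\subset K_0(\mathcal C)$. It is a commutative ring, free of finite rank over $\mathbb Z$.

## 4. Frobenius–Perron dimension and $\delta=2\cos(\pi/N_1)$

**Step 1: a positive character.** We want a dimension with positive real values. Let $g=\sum_S[S]$ over the simple objects of $\mathcal D$. For simple $S,T\in\mathcal D$, the object $T$ is a quotient of $T\otimes S^*\otimes S$, so $T$ is a constituent of $U\otimes S$ for some simple constituent $U$ of $T\otimes S^*$. Hence multiplication by $g$ has a matrix with strictly positive entries. By Perron's theorem there is, up to scaling, exactly one positive functional $d_{\mathcal D}$ on $K_{\mathbb R}$ that is an eigenfunctional for multiplication by $g$, and its eigenspace is one-dimensional. Since $K$ is commutative, $a\mapsto d_{\mathcal D}(ba)$ lies in the same eigenspace for each $b$, so it is a multiple of $d_{\mathcal D}$. Normalize $d_{\mathcal D}([\mathbb 1])=1$; setting $a=1$ gives $d_{\mathcal D}(ba)=d_{\mathcal D}(b)d_{\mathcal D}(a)$. So $d_{\mathcal D}:K\to\mathbb R$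 is a ring homomorphism that is positive on nonzero objects. It is the only one, since any such homomorphism is a positive eigenfunctional for $g$.

**Lemma 3.** (P1) For every ring homomorphism $\chi:K\to\mathbb C$ and $Y\in\mathcal D$, $|\chi(Y)|\le d_{\mathcal D}(Y)$. (P2) $d_{\mathcal D}(Y)\ge1$ if $Y\ne0$. (P3) $d_{\mathcal D}(Y^*)=d_{\mathcal D}(Y)$. (P4) The values of $d_{\mathcal D}$ on $K$ are algebraic integers.

*Proof.* (P1) There is a constant $C$ with $|\chi(S)|\le C\,d_{\mathcal D}(S)$ for the finitely many simple $S$. So $|\chi(Y)|^m=|\chi(Y^{\otimes m})|\le C\,d_{\mathcal D}(Y)^m$ for all $m$; take $m$-th roots. (P2) $d_{\mathcal D}(Y)^m=d_{\mathcal D}(Y^{\otimes m})\ge\min_Sd_{\mathcal D}(S)>0$ for all $m$. (P3) $Y\mapsto d_{\mathcal D}(Y^*)$ is also a positive character; use uniqueness. (P4) $K$ is a finitely generated $\mathbb Z$-module, so each $a\in K$ satisfies a monic integer polynomial. $\square$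

**Step 2: extend the dimension to $X$ and to pieces of $X\otimes X$.** The object $X$ itself need not lie in $\mathcal D$. Let $\delta=\sqrt{d_{\mathcal D}(X\otimes X^*)}$. For a subquotient $Y$ of a finite direct sum of copies of $X^{\otimes i}$ ($i=1,2$) put $d(Y)=d_{\mathcal D}(Y\otimes(X^*)^{\otimes i})/\delta^i$. This is additive in exact sequences. For such $Y,Z$ with the same $i$, computing $d_{\mathcal D}(Y\otimes Z^*\otimes X^{*\otimes i}\otimes X^{\otimes i})$ in two ways gives
$$d_{\mathcal D}(Y\otimes Z^*)\,\delta^{2i}=d_{\mathcal D}(Y\otimes X^{*\otimes i})\,d_{\mathcal D}(Z^*\otimes X^{\otimes i}),$$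
and by (P3) the last factor is $d(Z)\delta^i$. Hence
$$d_{\mathcal D}(Y\otimes Z^*)=d(Y)\,d(Z). \tag{3}$$
So $d(Y)=\sqrt{d_{\mathcal D}(Y\otimes Y^*)}$, which shows that $d(Y)$ does not depend on $i$, that it is an algebraic integer, and that $d(Y)\ge1$ if $Y\neq0$. If $d(Y)=1$, then $\mathrm{ev}:Y^*\otimes Y\to\mathbb 1$ is an epimorphism whose kernel has $d_{\mathcal D}$-value $0$, so it is an isomorphism: **$d(Y)=1$ implies that $Y$ is invertible.** Finally $d(X)=\delta$ and $d(X\otimes X)=\delta^2$.

**Lemma 4.** $X$ is simple. There is an integer $N_1\ge4$ dividing $N$ such that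
$$\delta=2\cos(\pi/N_1),\qquad \delta^2=2+q+q^{-1},\quad q=e^{2\pi i/N_1}. \tag{4}$$

*Proof.* $\delta^2=d_{\mathcal D}(z)$ is a root of $Q$, so $\delta<2$ by (2). If $X$ were not simple, it would have a nonzero proper subobject and a nonzero quotient, and additivity would give $\delta\ge1+1$. So $X$ is simple.

By (2), $\delta^2=2+q+q^{-1}$ with $q^N=1$, $q\ne1$. Let $N_1$ be the order of $q$; it divides $N$. Choose $\tau\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ with $\tau(q)=e^{2\pi i/N_1}$. Then $\tau\circ d_{\mathcal D}$ is a character of $K$, so (P1) gives $2+2\cos(2\pi/N_1)\le\delta^2$. Among primitive $N_1$-th roots of unity the real part is largest at $e^{\pm2\pi i/N_1}$, so equality holds, and we may take $q=e^{2\pi i/N_1}$. Since $N_1\ge2$, $\delta=2\cos(\pi/N_1)$. From $\delta\ge1$ we get $N_1\ge3$. If $N_1=3$, then $d(X)=1$ and $X$ is invertible, which is excluded. $\square$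

## 5. The braiding is not $\pm1$, and what $X\otimes X\cong\mathbb 1\oplus X$ says about $p$

**Lemma 5.** If $X\ne0$ is an object of a symmetric tensor category and $\sigma_{X,X}=\pm\mathrm{id}$, then $X$ is invertible.

*Proof.* The idea is to bend $\sigma_{X,X}$ into a map that is visibly invertible. For $f\in\mathrm{End}(X\otimes X)$ put
$$R(f)=(\mathrm{ev}\otimes1_X\otimes1_{X^*})(1_{X^*}\otimes f\otimes1_{X^*})(1_{X^*}\otimes1_X\otimes\mathrm{coev}):X^*\otimes X\to X\otimes X^*.$$
Clearly $R(\mathrm{id})=\mathrm{coev}\circ\mathrm{ev}$. Naturality of $\sigma_{X,-}$ for $\mathrm{coev}:\mathbb 1\to X\otimes X^*$ says $(1_X\otimes\sigma_{X,X^*})(\sigma_{X,X}\otimes1)(1_X\otimes\mathrm{coev})=\mathrm{coev}\otimes1_X$, that is,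
$$(\sigma_{X,X}\otimes1)(1_X\otimes\mathrm{coev})=(1_X\otimes\sigma_{X^*,X})(\mathrm{coev}\otimes1_X). \tag{5}$$
Therefore $R(\sigma)=\sigma_{X^*,X}\circ(\mathrm{ev}\otimes1_{X^*}\otimes1_X)(1_{X^*}\otimes\mathrm{coev}\otimes1_X)=\sigma_{X^*,X}$ by the zigzag identity. If $\sigma_{X,X}=\pm1$, then $\pm\,\mathrm{coev}\circ\mathrm{ev}=\sigma_{X^*,X}$ is an isomorphism, so $\mathrm{ev}$ is mono. It is also epi, so $X$ is invertible. $\square$

Thus for our $X$ both $1-\sigma$ and $1+\sigma$ are nonzero. In particular $\wedge^2X\neq0$, and for $p\ne2$ also $\mathrm{Sym}^2X\ne0$.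

*A case by hand.* Let $X$ be a simple object with $X\otimes X\cong\mathbb 1\oplus X$. It is not invertible, since $X\otimes X$ is not simple, and it is self-dual, since $\mathrm{Hom}(X^*,X)\cong\mathrm{Hom}(\mathbb 1,X\otimes X)\neq0$. With $x^2=1+x$,
$$U_4(x)=x^4-3x^2+1=(x^2-x-1)(x^2+x-1)=0,$$
so the Euler characteristic of $\mathbb E_4(X)$ vanishes: numerically nothing prevents $X$ from being $5$-bounded, in any characteristic. Its positive dimension is $\frac{1+\sqrt5}2=2\cos(\pi/5)$. Now use the braiding.

If $p=2$: since $\mathrm{Hom}(\mathbb 1,X)=0=\mathrm{Hom}(X,\mathbb 1)$, $\sigma$ acts on each of the summands $\mathbb 1$ and $X$ by a scalar of square $1$, that is, by $1$. So $\sigma=1$, contradicting Lemma 5.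

If $p$ is odd: $\mathrm{Sym}^2X$ and $\wedge^2X$ are both nonzero, so they are $\mathbb 1$ and $X$ in some order. With $D=\dim X$ their dimensions are $\frac{D^2+D}2$ and $\frac{D^2-D}2$. If $\wedge^2X\cong\mathbb 1$, then $D^2-D=2$ and $D^2+D=2D$, so $0=2$, a contradiction. If $\mathrm{Sym}^2X\cong\mathbb 1$, then $D^2+D=2$ and $D^2-D=2D$, so $D^2=3D$, $4D=2$, $D=\frac12$, and $\frac14=\frac32$, that is, $5=0$. So $p=5$ and $D=\frac12=3=-2$.

The outcome agrees with (1), (2), (3) for $N=5$. The positive dimension alone cannot see $p$; only the symmetry does.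

## 6. Adams operations

The proof of (1) reads the symmetry through the following ring endomorphisms. Let $\ell\neq p$ be prime and fix $\mu_\ell(\mathbf k)\cong\mu_\ell(\mathbb C)$. The cyclic group $C_\ell=\langle c\rangle$ acts on $Y^{\otimes\ell}$ by rotating factors. As $\ell$ is invertible in $\mathbf k$, $Y^{\otimes\ell}=\bigoplus_{\omega\in\mu_\ell}Y_\omega$, where $Y_\omega$ is the eigenobject of $c$. Put $\psi^\ell(Y)=\sum_\omega\omega[Y_\omega]$.

*Example.* For $p\ne2$, $\psi^2(Y)=[\mathrm{Sym}^2Y]-[\wedge^2Y]$. For a vector space, $\psi^\ell(Y)$ is the number of basis tensors fixed by rotation, which is $\dim Y$.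

**Lemma 6.** $\psi^\ell$ extends to a ring endomorphism of $K_0(\mathcal C)$. It preserves $K$, and
$$\psi^\ell(a)\equiv a^\ell\pmod{\ell K}\qquad(a\in K). \tag{6}$$

*Proof.* *Additivity.* For $0\to Y\to Z\to W\to0$, filter $Z^{\otimes\ell}$ by the number of factors $Y$. The filtration is $C_\ell$-stable, and by biexactness its graded object is the sum of all words of length $\ell$ in $Y,W$. Taking eigenobjects is exact. The words that are not constant form free $C_\ell$-orbits, as $\ell$ is prime. A free orbit contributes the same class to every eigenvalue, hence $0$ to $\psi^\ell$, since $\sum\omega=0$. The constant words contribute $\psi^\ell(Y)+\psi^\ell(W)$.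

*Multiplicativity.* $(Y\otimes W)^{\otimes\ell}\cong Y^{\otimes\ell}\otimes W^{\otimes\ell}$ equivariantly, so $(Y\otimes W)_\omega\cong\bigoplus_{\omega'\omega''=\omega}Y_{\omega'}\otimes W_{\omega''}$. Also $c$ acts trivially on $\mathbb 1^{\otimes\ell}$.

*Integrality and congruence.* The permutations $i\mapsto ui$, $u\in(\mathbb Z/\ell)^\times$, normalize $C_\ell$ and permute the nontrivial characters transitively, so all $Y_\omega$ with $\omega\ne1$ are isomorphic. Fixing one such $\omega$, $\psi^\ell(Y)=[Y_1]-[Y_\omega]\in K_0(\mathcal C)$ and $[Y]^\ell=[Y_1]+(\ell-1)[Y_\omega]$, so the two differ by $\ell[Y_\omega]$. If $Y\in\mathcal D$, then $Y_\omega\in\mathcal D$. For a general $a=[Y]-[W]$, use that $a\mapsto a^\ell$ is additive modulo $\ell$. $\square$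

## 7. $p$ odd: an identity modulo $2$ in a cyclotomic ring

Let $p$ be odd, $a=d(\mathrm{Sym}^2X)$, $b=d(\wedge^2X)$. Then $a+b=\delta^2<4$.

*The first approach.* The numbers $a,b$ are algebraic integers, $a,b\ge1$, and $\tau\circ d_{\mathcal D}$ is controlled by (P1). One hopes that this forces $a=1$ or $b=1$. For $N_1=4$ it does: $a+b=2$. But take $N_1=8$, $\delta^2=2+\sqrt2$, and the pair $(a,b)=(2,\sqrt2)$. Both are algebraic integers $\ge1$, their sum is $\delta^2$, and conjugation $\sqrt2\mapsto-\sqrt2$ does not increase absolute values. So size and integrality of $a,b$ do not suffice. What is missing is a condition on $a-b$. The operation $\psi^2$ supplies one: it will show that $(a-b)^2$ is a root of $Q$. In the example, $(2-\sqrt2)^2=6-4\sqrt2$ has the conjugate $6+4\sqrt2>4$, and by (2) it is not a root of $Q\in\mathbb Z[z]$.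

**Proposition 7.** If $p$ is odd, then $\wedge^2X$ or $\mathrm{Sym}^2X$ is invertible.

*Proof.*

**Step 1: $a-b$ is a sum $r+r^{-1}$.** The dual of $\sigma_{X,X}$ is $\sigma_{X^*,X^*}$, so in $K_0(\mathcal C)$
$$\psi^2(z)=\psi^2(x)\psi^2(y)=([\mathrm{Sym}^2X]-[\wedge^2X])\,([(\mathrm{Sym}^2X)^*]-[(\wedge^2X)^*]).$$
By (3), $d_{\mathcal D}(\psi^2(z))=a^2-2ab+b^2=(a-b)^2$. As $Q(\psi^2(z))=\psi^2(Q(z))=0$, $(a-b)^2$ is a root of $Q$. By (2) it equals $2+\eta+\eta^{-1}=(s+s^{-1})^2$ with $s^2=\eta$, so $a-b=\pm(s+s^{-1})=r+r^{-1}$ for a root of unity $r$. Subtracting from $a+b=2+q+q^{-1}$,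
$$q+q^{-1}-(r+r^{-1})=2b-2\in2\overline{\mathbb Z}, \tag{7}$$
where $\overline{\mathbb Z}$ is the ring of algebraic integers.

**Step 2: reduce modulo $2$.** Choose $M=2^tm$ with $m$ odd, $t\ge1$, and $q,r\in\mu_M$. As $\mathbb Z[\zeta_M]$ is integrally closed, the left side of (7) lies in $2\mathbb Z[\zeta_M]$. Since $\varphi(M)=\varphi(m)2^{t-1}$, we have $\mathbb Z[\zeta_M]=\mathbb Z[\zeta_m][T]/(T^{2^{t-1}}+1)$. Modulo $2$ the sign disappears, so
$$\mathbb Z[\zeta_M]/2=B[W],\qquad B=\mathbb Z[\zeta_m]/2\ne0,\qquad W=\mu_{2^t}/\{\pm1\},$$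
a group ring, in which $uv$ ($u\in\mu_m$, $v\in\mu_{2^t}$) maps to $u[v]$. If $u\ne u'$ in $\mu_m$, then $u-u'$ is a unit in $B$, because $\prod_{1\neq w\in\mu_m}(1-w)=m$ is odd. Write $q=q'q''$, $r=r'r''$ (odd part times $2$-part). Then
$$q'[q'']+q'^{-1}[q''^{-1}]=r'[r'']+r'^{-1}[r''^{-1}]\quad\text{in }B[W]. \tag{8}$$

**Step 3: compare supports.**

(i) *$[q'']\ne[q''^{-1}]$.* The left side of (8) has two support points with unit coefficients, so the right side has the same two. After possibly replacing $r$ by $r^{-1}$, $[r'']=[q'']$ and $r'=q'$ in $B$. Distinct elements of $\mu_m$ differ by a unit of $B\neq0$, so $r'=q'$ in $\mu_m$, and $r=\pm q$.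

(ii) *$[q'']=[q''^{-1}]$ and $q'\neq1$.* The left side is $(q'+q'^{-1})[q'']$, and in $B$, where $2=0$, $q'+q'^{-1}=q'^{-1}(q'^2-1)$ is a unit since $q'^2\ne1$. The right side cannot have two support points, so $[r'']=[r''^{-1}]=[q'']$ and $r'+r'^{-1}=q'+q'^{-1}$ in $B$. The difference of the two sides is $(r'-q')(1-r'^{-1}q'^{-1})=0$. If $r'\neq q'^{\pm1}$, both factors are units, which is impossible. So $r'=q'^{\pm1}$, and after possibly replacing $r$ by $r^{-1}$, $r=\pm q$.

(iii) *$[q'']=[q''^{-1}]$ and $q'=1$.* Then $q^2=\pm1$, so $N_1\mid4$, and $N_1=4$.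

**Step 4: conclude.** In (i) and (ii), $a-b=\pm(q+q^{-1})$ and $a+b=2+q+q^{-1}$, so $b=1$ or $a=1$. In (iii), $a+b=2$ with $a,b\ge1$ (neither square is zero by Lemma 5), so $a=b=1$. An object with $d=1$ is invertible. $\square$

## 8. $p=2$: total reality from complex conjugation

For $p=2$ the previous argument has no starting point: $C_2$ has no eigenobjects in characteristic $2$, so $\psi^2$ is not available. What remains are the $\psi^\ell$ with $\ell$ odd. The congruence (6) says that $\psi^\ell$ reduces to Frobenius modulo $\ell$. The idea is to choose $\ell$ such that this Frobenius is complex conjugation. The next two lemmas hold for every $p$.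

**Lemma 8.** The field $F=\mathbb Q(d_{\mathcal D}(K))$ is totally real.

*Proof.* There are finitely many ring homomorphisms $K\to\mathbb C$, and their values are algebraic integers. Let $\Omega\subset\mathbb C$ be a finite Galois extension of $\mathbb Q$ containing all these values, and $\kappa\in\mathrm{Gal}(\Omega/\mathbb Q)$ complex conjugation. By Chebotarev's theorem there is a prime $\mathfrak l$ of $\Omega$, unramified over a rational prime $\ell\ne p$, with $\mathrm{Frob}_{\mathfrak l}=\kappa$, and $\ell$ can be chosen outside any given finite set. We choose $\ell$ such that distinct homomorphisms $K\to\mathcal O_\Omega$ stay distinct modulo every prime above $\ell$: for each pair $\chi\neq\chi'$ pick $a$ with $\chi(a)\ne\chi'(a)$ and avoid the primes dividing the norm of $\chi(a)-\chi'(a)$.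

Let $h\in\mathrm{Gal}(\Omega/\mathbb Q)$. Then $\mathrm{Frob}_{h\mathfrak l}=h\kappa h^{-1}$. By (6), modulo $h\mathfrak l$,
$$d_{\mathcal D}(\psi^\ell(a))\equiv d_{\mathcal D}(a)^\ell\equiv h\kappa h^{-1}(d_{\mathcal D}(a)).$$
Both $d_{\mathcal D}\circ\psi^\ell$ and $h\kappa h^{-1}\circ d_{\mathcal D}$ are ring homomorphisms $K\to\mathcal O_\Omega$, so they are equal, for every $h$. For $h=1$ the common value is $\kappa\circ d_{\mathcal D}=d_{\mathcal D}$, because $d_{\mathcal D}$ is real. Hence $h\kappa h^{-1}$ fixes $F$, that is, $h^{-1}(F)\subset\mathbb R$, for all $h$. $\square$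

**Lemma 9.** If $Y\ne0$ is a subquotient of $X\otimes X$ with $d(Y)<\sqrt2$, then $d(Y)=1$.

*Proof.* Let $t=d(Y)=d_{\mathcal D}(Y\otimes X^*\otimes X^*)/\delta^2\in F$, and $u=t^2-1=d_{\mathcal D}(Y\otimes Y^*)-1$, an algebraic integer in $[0,1)$. For an embedding $\tau$ of $F$ (extended to $\overline{\mathbb Q}$), $\tau(t)$ is real by Lemma 8, and (P1) for $\tau\circ d_{\mathcal D}$ gives $0\le\tau(t)^2\le t^2<2$. So $|\tau(u)|\le1$ for all $\tau$. If $u\neq0$, its norm is a nonzero integer, which forces $|\tau(u)|=1$ for all $\tau$; but $0\le u<1$. So $u=0$. $\square$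

*Where reality enters.* The algebraic integer $t=2^{1/4}\in[1,\sqrt2)$ has no conjugate of larger absolute value, so (P1) alone does not exclude it. But $\tau(t)^2=-\sqrt2$ for a suitable $\tau$, which a totally real $t$ does not allow.

**Proposition 10.** If $p=2$, then $\wedge^2X$ is invertible.

*Proof.* Let $\Phi=\ker(1-\sigma)/\mathrm{im}(1-\sigma)$, which makes sense since $(1-\sigma)^2=0$. Then $[X\otimes X]=2[\wedge^2X]+[\Phi]$. With $b=d(\wedge^2X)$ and $f=d(\Phi)$,
$$2b+f=\delta^2=2+q+q^{-1}<4, \tag{9}$$
and $\wedge^2X\neq0$ by Lemma 5. Suppose $b\ne1$. Lemma 9 gives $b\ge\sqrt2$, so $f<4-2\sqrt2<\sqrt2$, and by Lemma 9 again $f\in\{0,1\}$. We exclude both with an extension $v$ of the $2$-adic valuation to $\overline{\mathbb Q}$, $v(2)=1$. For a root of unity $\xi\neq1$ of order $e$, $v(1-\xi)=2^{1-t}$ if $e=2^t$, and $v(1-\xi)=0$ otherwise. As $b$ is an algebraic integer, $v(2b)\ge1$.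

*$f=0$.* Then $2b=q^{-1}(1+q)^2$, so $v(1+q)\ge\frac12$. Here $-q\neq1$, so $-q$ has order $2$ or $4$. Order $2$ means $q=1$, which is excluded; so $q=\pm i$ and $N_1=4$. Then $2b=\delta^2=2$ and $b=1$, a contradiction.

*$f=1$.* Then $2b=1+q+q^{-1}=q^{-1}(1-q^3)/(1-q)$, with $q^3\neq1$ as $N_1\ge4$. So $v(1-q^3)\ge1$, hence $q^3$ has order $2$, $q^3=-1$, and $N_1=6$ because $N_1\ge4$. Then $\delta^2=3$, $2b=2$, and $b=1$, a contradiction.

So $b=1$, and $\wedge^2X$ is invertible. $\square$

Propositions 7 and 10 prove part (1) of Theorem A.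

## 9. An invertible exterior square forces $\dim X=2$ and Temperley–Lieb relations

*Partial trace.* For $f\in\mathrm{End}(Y\otimes X)$ let $\mathrm{tr}_X(f)=(1_Y\otimes\mathrm{ev}\,\sigma_{X,X^*})(f\otimes1_{X^*})(1_Y\otimes\mathrm{coev})\in\mathrm{End}(Y)$. Then $\mathrm{tr}_X(1)=\dim X$ and $\mathrm{tr}_X((g\otimes1)f(h\otimes1))=g\,\mathrm{tr}_X(f)\,h$. Moreover $\mathrm{tr}_X(\sigma_{X,X})=1_X$: by (5) it equals $(1_X\otimes\mathrm{ev}\,\sigma_{X,X^*}\sigma_{X^*,X})(\mathrm{coev}\otimes1_X)=(1_X\otimes\mathrm{ev})(\mathrm{coev}\otimes1_X)=1_X$.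

**Proposition 11.** Let $X$ be a simple non-invertible object of a symmetric tensor category with $L=\wedge^2X$ invertible. Write $1-\sigma=\iota\omega$ with $\omega:X\otimes X\twoheadrightarrow L$ and $\iota:L\hookrightarrow X\otimes X$. Then $\dim X=2$ and $\sigma_{L,L}=\mathrm{id}$. If $L=\mathbb 1$, then
$$(\omega\otimes1)(1\otimes\iota)=-1=(1\otimes\omega)(\iota\otimes1),\qquad\omega\iota=2,\qquad\omega\sigma=-\omega. \tag{10}$$

*Proof.* On $X^{\otimes3}$ write $s_1=\sigma\otimes1$, $s_2=1\otimes\sigma$, $\omega_1=\omega\otimes1$, $\omega_2=1\otimes\omega$, and similarly $\iota_1,\iota_2$. Let $D=\dim X$. From $(1-\sigma)\sigma=-(1-\sigma)$ and $\iota$ mono, $\omega\sigma=-\omega$.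

**Step 1: the antisymmetrizer is a multiple of $1-s_1$.** The objects $X\otimes L\cong L\otimes X$ are simple, so $\alpha:=\omega_1\iota_2:X\otimes L\to L\otimes X$ and $\beta:=\omega_2\iota_1:L\otimes X\to X\otimes L$ are scalars $\lambda,\mu\in\mathbf k$ times the braiding. Hence $\alpha\beta=\lambda\mu$ and
$$(1-s_1)(1-s_2)(1-s_1)=\iota_1\omega_1\iota_2\omega_2\iota_1\omega_1=\iota_1\alpha\beta\omega_1=\lambda\mu(1-s_1).$$
Expanding the left side, the antisymmetrizer $\mathbf a_3=1-s_1-s_2+s_1s_2+s_2s_1-s_1s_2s_1$ equals $(1-s_1)(1-s_2)(1-s_1)-(1-s_1)$. So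
$$\mathbf a_3=(\lambda\mu-1)(1-s_1). \tag{11}$$

**Step 2: $\lambda\mu=1$.** Suppose not. Since $s_2\mathbf a_3=-\mathbf a_3$, (11) gives $(1+s_2)(1-s_1)=0$.

*$p\neq2$.* The partial trace over the third factor gives $(D+1)(1-\sigma)=0$. Conjugation by $s_1s_2s_1$ exchanges $s_1$ and $s_2$, so also $(1+s_1)(1-s_2)=0$, and the partial trace over the third factor gives $(D-1)(1+\sigma)=0$. By Lemma 5, $\sigma\neq\pm1$, so $D=-1$ and $D=1$, a contradiction.

*$p=2$.* Now $0=(1-s_2)(1-s_1)=\iota_2\beta\omega_1$, so $\beta=0$. On the other hand, $\omega^\flat=(\omega\otimes1)(1\otimes\mathrm{coev}):X\to L\otimes X^*$ is nonzero (it determines $\omega$) between simple objects, hence an isomorphism. And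
$$(\beta\otimes1_{X^*})(1_L\otimes\mathrm{coev})=(1_X\otimes\omega\otimes1_{X^*})(1_{X\otimes X}\otimes\mathrm{coev})\,\iota=(1_X\otimes\omega^\flat)\,\iota:L\to X\otimes L\otimes X^*$$
is a monomorphism from $L\ne0$. So $\beta\neq0$, a contradiction.

**Step 3: dimensions.** By Step 2, $\mathbf a_3=0$. The partial trace over the third factor sends $1,s_1,s_2,s_1s_2,s_2s_1,s_1s_2s_1$ to $D,\,D\sigma,\,1,\,\sigma,\,\sigma,\,\sigma^2=1$. So $D-D\sigma-1+\sigma+\sigma-1=(D-2)(1-\sigma)=0$, and $D=2$ as $\sigma\neq1$.

Since $L$ is invertible, $\sigma_{L,L}$ is a scalar $s$ with $s^2=1$. Its partial trace is $1=s\dim L$, so $\dim L=s$. If $p=2$, then $s=1$. If $p$ is odd, $L$ is the image of the idempotent $\frac12(1-\sigma)$, whose trace is $\frac12(D^2-D)=1$ (the trace of $\sigma$ is the trace of its partial trace $1_X$, namely $D$). So $s=1$.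

**Step 4: the case $L=\mathbb 1$.** Now $\alpha=\lambda$ and $\beta=\mu$ are scalars. From $\iota\omega\iota\omega=(1-\sigma)^2=2\iota\omega$ we get $\omega\iota=2$. Next, $\omega_1(1-s_2)=\omega_1\iota_2\omega_2=\lambda\omega_2$ and $\omega_2(1-s_1)=\mu\omega_1$. Naturality of $\sigma_{X,X\otimes X}=s_2s_1$ with respect to $\omega$ gives $\omega_1s_2s_1=\omega_2$. Hence
$$\omega_2=(\omega_1-\lambda\omega_2)s_1=-\omega_1-\lambda(\omega_2-\mu\omega_1)=-\omega_1-\lambda\omega_2+\lambda\mu\,\omega_1=-\lambda\omega_2 .$$
As $\omega_2\neq0$, $\lambda=-1$, and $\mu=\lambda^{-1}=-1$. $\square$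

*A first attempt at (2).* Dimension is additive on exact sequences (a textbook fact), so it factors through $K_0$. Once $\dim X=\dim X^*=\pm2$ is known, acyclicity of $\mathbb E_{N-1}(X)$ gives $0=U_{N-1}(\pm2)=\pm N$ in $\mathbf k$. So $p\mid N$. There this argument stops: for $p=3$ it does not exclude $N=12$. To get powers of $p$ we need more objects than $X$ and its tensor powers, and these come from tilting modules of $SL_2$. To reach them, we first make $\wedge^2X$ trivial.

## 10. Twisting by invertible objects and a square root of $\wedge^2X$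

**Lemma 12.** If $H$ is an invertible object of a symmetric tensor category, there is an invertible $J$ with $\mathbb E_n(X\otimes H)\cong\mathbb E_n(X)\otimes J$ as complexes. In particular $X$ and $X\otimes H$ are (homotopically) $M$-bounded for the same $M$.

*Proof.* Let $X_1=X$, $X_{i+1}=X_i^*$, $H_1=H$, $H_{i+1}=H_i^*$. Since $\otimes:\mathcal C\times\mathcal C\to\mathcal C$ is a monoidal functor (here symmetry is used), it carries the duality data $(\mathrm{ev},\mathrm{ev})$ of $\mathcal C\times\mathcal C$ to duality data for $X_{i+1}\otimes H_{i+1}$, $X_i\otimes H_i$. By Lemma 1, $\mathbb E_n(X\otimes H)$ is isomorphic to the complex with terms $\bigoplus_IX_I\otimes H_I$ and components $\pm c^X_{I,i}\otimes c^H_{I,i}$, where $X_I,H_I$ are the tensor products with pairs deleted, and $c^X_{I,i},c^H_{I,i}$ are the contractions. All $c^H_{I,i}$ are isomorphisms. Contractions of disjoint pairs commute, so the composites $g_I:H_\varnothing\to H_I$ do not depend on the order and $c^H_{I,i}g_I=g_{I\cup i}$. So the maps $1\otimes g_I$ form an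 isomorphism from $\mathbb E_n(X)\otimes H_\varnothing$ to this complex; put $J=H_\varnothing$. The same applies to $X^*,H^*$ and to the dual complexes. $\square$

**Step 1: make $\wedge^2$ invertible; proof of (3).** If $\wedge^2X$ is not invertible, then $p$ is odd and $\mathrm{Sym}^2X$ is invertible. Replace $\mathcal C$ by $\mathcal C\boxtimes\mathrm{sVec}$, the $\mathbb Z/2$-graded objects of $\mathcal C$ with the Koszul sign, which contains $\mathcal C$ as a full tensor subcategory closed under subquotients. Replace $X$ by $X\otimes\Pi$, where $\Pi$ is $\mathbb 1$ in odd degree. As $\sigma_{X\otimes\Pi,X\otimes\Pi}$ corresponds to $-\sigma_{X,X}$, $\wedge^2(X\otimes\Pi)\cong\mathrm{im}(1+\sigma_X)\cong\mathrm{Sym}^2X$ is invertible. Also $X\otimes\Pi$ is simple and not invertible, $\dim(X\otimes\Pi)=-\dim X$, and $(X\otimes\Pi)\otimes(X\otimes\Pi)^*\cong X\otimes X^*$. By Lemma 12 boundedness properties do not change.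

By Proposition 11, $\dim X=2$ if $\wedge^2X$ is invertible, and $\dim X=-2$ if $p$ is odd and $\mathrm{Sym}^2X$ is invertible. For $p$ odd both cannot happen, since $4\ne0$ in $\mathbf k$. This proves (3) and the last sentences of Theorem A.

**Step 2: adjoin a square root of $L=\wedge^2X$.** Assume now that $X$ is simple and not invertible and that $L=\wedge^2X$ is invertible, so $\sigma_{L,L}=1$.

**Proposition 13.** There is a symmetric tensor category $\hat{\mathcal C}$, an exact fully faithful symmetric tensor functor $\mathcal C\to\hat{\mathcal C}$ with image closed under subquotients, and an invertible $H\in\hat{\mathcal C}$ with $H\otimes H\cong L$ and $\sigma_{H,H}=1$.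

*Proof.* *The algebra.* Let $\mathcal G$ be the category of $\mathbb Z$-graded objects of $\mathrm{Ind}(\mathcal C)$, with the symmetry of $\mathcal C$ and no signs. Write $\chi^i$ for $\mathbb 1$ in degree $i$ and $\hat L=L\otimes\chi^{-2}$. As $\sigma_{\hat L,\hat L}=1$, symmetric groups act trivially on tensor powers of $\hat L$ and $\hat L^*$. So
$$\mathcal S:=\mathrm{Sym}(\hat L\oplus\hat L^*)=\bigoplus_{m,n\ge0}\mathcal S_{m,n},\qquad\mathcal S_{m,n}=\hat L^{\otimes m}\otimes\hat L^{*\otimes n},$$
and all multiplications $\mathcal S_{m,n}\otimes\mathcal S_{m',n'}\to\mathcal S_{m+m',n+n'}$ are isomorphisms. Let $t:\mathbb 1\cong\hat L\otimes\hat L^*=\mathcal S_{1,1}$ be the coevaluation. Multiplication by $t$ maps $\mathcal S_{m,n}$ isomorphically onto $\mathcal S_{m+1,n+1}$. Let $R=\mathcal S/(t-1)\mathcal S$. This quotient identifies each $\mathcal S_{m,n}$ with $\mathcal S_{m+1,n+1}$ through $t$, so $R=\bigoplus_{j\in\mathbb Z}R_j$ is a commutative algebra with $R_j\cong\hat L^{\otimes j}$ in degree $-2j$ (where $\hat L^{\otimes-j}:=\hat L^{*\otimes j}$),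 $R_0=\mathbb 1$, and all $R_i\otimes R_j\to R_{i+j}$ isomorphisms.

*Its modules.* For an $R$-module $M=\bigoplus M_i$ the maps $R_j\otimes M_i\to M_{i-2j}$ are isomorphisms, with inverses given by $R_{-j}$. So $M\cong R\otimes(M_0\oplus M_1\otimes\chi)$, where $M_0,M_1$ are placed in degree $0$, and $\mathrm{Hom}_R(M,M')=\mathrm{Hom}(M_0,M_0')\oplus\mathrm{Hom}(M_1,M_1')$. Let $\hat{\mathcal C}$ be the category of $R$-modules with $M_0,M_1\in\mathcal C$, with $\otimes_R$. As an abelian category it is $\mathcal C\times\mathcal C$. From $(R\otimes U)\otimes_R(R\otimes U')=R\otimes U\otimes U'$,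
$$(M_0,M_1)\otimes(M_0',M_1')=(M_0\otimes M_0'\oplus L\otimes M_1\otimes M_1',\ M_0\otimes M_1'\oplus M_1\otimes M_0'),$$
where $L$ appears because the degree-$0$ part of $R\otimes\chi^2$ is $R_1$. So $\otimes_R$ is biexact and preserves $\hat{\mathcal C}$. It is symmetric because $R$ is commutative, objects are free on rigid objects, hence rigid, and $\mathrm{End}(R)=\mathrm{Hom}(\mathbb 1,R_0)=\mathbf k$. Thus $\hat{\mathcal C}$ is a symmetric tensor category. The functor $Y\mapsto R\otimes Y=(Y,0)$ has the stated properties.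

*The root.* Put $H=R\otimes\chi=(0,\mathbb 1)$. Then $H\otimes H=R\otimes\chi^2\cong(L,0)$, and $\sigma_{H,H}=1$ because $\sigma_{\chi,\chi}=1$. $\square$

Put $\tilde X=X\otimes H^*$. It is simple and not invertible. As $\sigma_{H^*,H^*}=1$, $\sigma_{\tilde X,\tilde X}$ corresponds to $\sigma_{X,X}\otimes1$, so $\wedge^2\tilde X\cong L\otimes H^{*\otimes2}\cong\mathbb 1$. Moreover $\tilde X\otimes\tilde X^*\cong X\otimes X^*$. By Lemma 12, $\tilde X$ is (homotopically) $M$-bounded if and only if $X$ is; acyclicity and contractibility may be tested in the larger category, because $\mathcal C$ is a full subcategory, exactly embedded.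

**Step 3: self-duality.** Apply Proposition 11 to $\tilde X$ with $L=\mathbb 1$. The cap $\omega:\tilde X\otimes\tilde X\to\mathbb 1$ and the cup $\iota'=-\iota$ satisfy both zigzag identities, and $\omega\iota'=-2$. So $\omega$ exhibits $\tilde X$ as a dual of itself. By Lemma 1(b), $\mathbb E_n(\tilde X)\cong\mathbb E_n(\tilde X,\omega)$, the complex with all $A_i=\tilde X$ and all $c_i=\omega$. Also $\mathbb E_n(\tilde X^*)\cong\mathbb E_n(\tilde X)$.

## 11. Tilting modules of $SL_2$ and the signs of sines

*Recollection.* The Temperley–Lieb category $\mathrm{TL}$ with loop parameter $-2$ has objects $0,1,2,\dots$; morphisms $i\to j$ are linear combinations of noncrossing matchings of $i+j$ boundary points, and closed loops are replaced by $-2$. A $\mathbf k$-linear monoidal functor out of it is given by an object with a cap and a cup that satisfy both zigzag identities and have loop value $-2$. So $\tilde X,\omega,\iota'$ define a functor $\mathrm{TL}\to\hat{\mathcal C}$. For the $SL_2$-module $V=\mathbf k^2$ put $\omega(e_1,e_2)=1=-\omega(e_2,e_1)$,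 $\omega(e_i,e_i)=0$, $\iota(1)=e_1\otimes e_2-e_2\otimes e_1$. Then $1-\sigma=\iota\omega$, and (10) holds; for example $(\omega\otimes1)(1\otimes\iota)e_1=(\omega\otimes1)(e_1\otimes e_1\otimes e_2-e_1\otimes e_2\otimes e_1)=-e_1$. So there is also a functor $\mathrm{TL}\to\mathrm{Rep}\,SL_2$.

For $SL_2$ let $L(k)$ be the simple module of highest weight $k$, $\nabla(k)=\mathrm{Sym}^kV$, $\Delta(k)=\nabla(k)^*$, with $\mathrm{ch}\,\Delta(k)=U_k(\mathrm{ch}\,V)$. A module is tilting if it has a filtration by $\Delta$'s and one by $\nabla$'s. Textbook facts: for each $k$ there is a unique indecomposable tilting module $T_k$ of highest weight $k$, every tilting module is a direct sum of these, direct summands and tensor products of tilting modules are tilting, $T_k$ is a summand of $V^{\otimes k}$, $\mathrm{Ext}^{>0}(T,T')=0$, and $\dim\mathrm{Hom}(T,T')=\sum_k(T:\Delta(k))(T':\nabla(k))$.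

*Example.* For $p=2$, $V\otimes V=T_2$ is indecomposable: otherwise it would be $T_2\oplus T_0$, but the maps $\mathbb 1\to V\otimes V\to\mathbb 1$ are multiples of $\iota$ and $\omega$, and $\omega\iota=2=0$.

**Lemma 14.** $\mathrm{TL}\to\mathrm{Rep}\,SL_2$ is fully faithful. Hence there is a $\mathbf k$-linear monoidal functor
$$G:\mathrm{Tilt}\,SL_2\to\hat{\mathcal C},\qquad V\mapsto\tilde X,\quad\omega\mapsto\omega.$$

*Proof.* By the formula above, $\dim\mathrm{Hom}(V^{\otimes i},V^{\otimes j})$ depends only on characters, so it has its characteristic-zero value, the number of noncrossing matchings of $i+j$ points. By duality it remains to see that the functionals $f_{\mathcal M}$ on $V^{\otimes2m}$, $\mathcal M$ a noncrossing matching, are linearly independent. Let $w_{\mathcal M}$ be the basis tensor with $e_1$ at the left and $e_2$ at the right endpoint of each arc; then $f_{\mathcal M}(w_{\mathcal M})=1$. If $f_{\mathcal M}(w_{\mathcal M'})\neq0$, each arc of $\mathcal M$ carries one $e_1$ and one $e_2$ in $w_{\mathcal M'}$. Consider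 a prefix. An arc of $\mathcal M$ inside it contributes one $e_1$ to $w_{\mathcal M'}$, and an arc cut by its end contributes at most one, whereas in $w_{\mathcal M}$ both kinds contribute exactly one. So every prefix of $w_{\mathcal M'}$ has at most as many $e_1$'s as that of $w_{\mathcal M}$. This is a partial order on words, and $w_{\mathcal M}$ determines $\mathcal M$ (balanced parentheses). So the matrix $(f_{\mathcal M}(w_{\mathcal M'}))$ is unitriangular in a suitable order.

Every $T_k$ is a summand of $V^{\otimes k}$, so $\mathrm{Tilt}\,SL_2$ is the additive Karoubi envelope of $\mathrm{TL}$. As $\hat{\mathcal C}$ is additive with split idempotents, the functor $\mathrm{TL}\to\hat{\mathcal C}$ extends. $\square$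

**Lemma 15.** Let $1\le a\le p$, $m\ge0$, $k=ap^m-1$. Then $T_k=\Delta(k)=L(k)=\nabla(k)$, and $[G(T_k)]=U_k([\tilde X])$ in $K_0(\hat{\mathcal C})$.

*Proof.* Since $k=(a-1)p^m+(p^m-1)$, Steinberg's theorem gives $L(k)=L(a-1)^{(m)}\otimes L(p^m-1)$, of dimension $ap^m=k+1=\dim\Delta(k)$. So $\Delta(k)=L(k)=\nabla(k)$ is tilting and equals $T_k$. Characters are injective on the split Grothendieck ring of $\mathrm{Tilt}\,SL_2$, since the $T_k$ have distinct highest weights. So $\mathrm{ch}\,T_k=U_k(\mathrm{ch}\,V)$ implies $[T_k]=U_k([V])$ there. Apply $G$. $\square$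

**Lemma 16.** The complex $\mathbb E_n(V,\omega)$ has cohomology only in degree $0$, where it is $\bigcap_i\ker\omega_i=\Gamma^nV\cong\Delta(n)$.

*Proof.* $H^0=\bigcap_i\ker\omega_i$ by definition, and it is $\Gamma^nV$ because $1-s_i=\iota_i\omega_i$ with $\iota_i$ injective. Further $\Gamma^nV\cong(\mathrm{Sym}^nV)^*=\nabla(n)^*=\Delta(n)$, using $V\cong V^*$. The vanishing is by induction on $n$; $n\le1$ is clear. By the long exact sequence of (1) and induction, $H^k=0$ for $k\ge2$, and $H^1$ is the cokernel of the contraction $V\otimes\Gamma^{n-1}V\subset V\otimes V\otimes\Gamma^{n-2}V\to\Gamma^{n-2}V$. Let $e_1^{(i)}e_2^{(j)}$ be the sum of all distinct tensors with $i$ factors $e_1$ and $j$ factors $e_2$. For $i\ge1$, only the part of $e_1^{(i)}e_2^{(j)}$ beginning with $e_1$ pairs with $e_2$, so $e_2\otimes e_1^{(i)}e_2^{(j)}\mapsto-e_1^{(i-1)}e_2^{(j)}$. These span $\Gamma^{n-2}V$, so the map is onto. $\square$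

**Lemma 17.** Let $P=p^n$, $n\ge0$. Then $\mathbb E_{P-1}(\tilde X)$ is homotopy equivalent to $G(T_{P-1})$ placed in degree $0$, and $G(T_{P-1})\cong\Gamma^{P-1}\tilde X$.

*Proof.* By Lemmas 15 and 16 the inclusion $T_{P-1}=\Delta(P-1)\to\mathbb E_{P-1}(V,\omega)$ is a quasi-isomorphism of bounded complexes of tilting modules. Its cone $C$ is an acyclic bounded complex of tilting modules, in degrees $r,\dots,s$ say. We show that $C$ is contractible. Let $Z^i=\ker(C^i\to C^{i+1})$, so there are exact sequences $0\to Z^i\to C^i\to Z^{i+1}\to0$, and $Z^s=C^s$. For $T$ tilting, $\mathrm{Ext}^{>0}(C^i,T)=0$, so $\mathrm{Ext}^j(Z^i,T)\hookrightarrow\mathrm{Ext}^{j+1}(Z^{i+1},T)$ for $j\ge1$, and iterating up to $Z^s=C^s$ gives $\mathrm{Ext}^j(Z^i,T)=0$. Now $Z^{r+1}\cong C^r$ is tilting, so $0\to Z^{r+1}\to C^{r+1}\to Z^{r+2}\to0$ splits, $Z^{r+2}$ is a summand of a tilting module, hence tilting, and so on. All the sequences split, so $C$ is contractible.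

Applying $G$ and Lemma 1(c), the cone of $G(T_{P-1})\to\mathbb E_{P-1}(\tilde X,\omega)\cong\mathbb E_{P-1}(\tilde X)$ is contractible, so this map is a homotopy equivalence. Taking $H^0$, $G(T_{P-1})\cong\bigcap_i\ker\omega_i=\Gamma^{P-1}\tilde X$, since $1-s_i=\iota_i\omega_i$ with $\iota_i$ mono. $\square$

**Step 1: a positive dimension for $\tilde X$.** The aim is to evaluate $[G(T_k)]$. Let $X$ be strictly $N$-bounded, $N>3$, normalized as in Section 10. $\mathbb E_{N-1}(\tilde X)$ is acyclic and $\tilde X\cong\tilde X^*$, so $U_{N-1}([\tilde X])=0$, a monic relation. As in Lemma 2, the subcategory of subquotients of finite sums of the $\tilde X^{\otimes i}$ has finitely many simple objects, and as in Section 4 it has a unique positive character $\tilde d$. This subcategory contains $\mathcal D$, since $X\otimes X^*\cong\tilde X\otimes\tilde X^*$, and by uniqueness $\tilde d$ restricts to $d_{\mathcal D}$. So $\tilde d(\tilde X)^2=\delta^2$ and $\tilde d(\tilde X)=2\cos(\pi/N_1)$. The object $G(T_k)$ is a summand of $\tilde X^{\otimes k}$.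 By Lemma 15, for $1\le a\le p$ and $m\ge0$,
$$0\le\tilde d\big(G(T_{ap^m-1})\big)=\frac{\sin(\pi ap^m/N_1)}{\sin(\pi/N_1)}. \tag{12}$$

**Step 2: $N_1$ is a power of $p$.** Choose $m\ge0$ with $p^m<N_1\le p^{m+1}$, and suppose $N_1<p^{m+1}$. Then $\varphi=\pi p^m/N_1\in(\pi/p,\pi)$. Let $a$ be minimal with $a\varphi>\pi$. Then $2\le a\le p$ and $\pi<a\varphi\le\pi+\varphi<2\pi$, so $\sin(a\varphi)<0$, contradicting (12). Hence $N_1=p^n=:P$ with $n=m+1\ge1$.

*Example.* For $p=3$ and $N_1=12$: $m=2$, $\varphi=3\pi/4$, $a=2$, and (12) would give $\tilde d(G(T_{17}))=\sin(3\pi/2)/\sin(\pi/12)<0$. This excludes the value that survived the test $p\mid N$.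

**Step 3: end of the proof of Theorem A.** By (12) with $ap^m=P$ (take $a=p$), $\tilde d(G(T_{P-1}))=\sin\pi/\sin(\pi/P)=0$, so $G(T_{P-1})=0$. By Lemma 17, $\mathbb E_{P-1}(\tilde X)$ is contractible, and so is $\mathbb E_{P-1}(\tilde X^*)\cong\mathbb E_{P-1}(\tilde X)$. By Lemma 12 (applied twice if $\Pi$ was used), $\mathbb E_{P-1}(X)$, $\mathbb E_{P-1}(X^*)$ and their duals are contractible. So $X$ is homotopically $P$-bounded, hence $P$-bounded. Now $P=N_1$ divides $N$, and $X$ is *strictly* $N$-bounded, so $P\ge N$. Therefore $N=P=p^n$. This proves (2) and (4); (1) and (3) were proved in Sections 7, 8 and 10. Theorem A is proved. $\blacksquare$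

## 12. The set of all bounds, and realization of every $p^n>3$

**Proof of Theorem B(a).** Let $N$ be the smallest bound of $X$. By the small cases in Section 1, $N>3$, so Section 11 gives $N=N_1=p^n$. By Lemma 4, $X$ is simple and $d_{\mathcal D}(X\otimes X^*)=4\cos^2(\pi/p^n)$.

*Every bound is a multiple of $p^n$.* If $X$ is $M$-bounded, then $M\ge N>3$. The derivation of (2) applies with $M$ in place of $N$, so $\delta^2=2+q'+q'^{-1}$ with $q'^M=1$. As $q'=q^{\pm1}$ has order $p^n$, $p^n\mid M$.

*Every multiple is a homotopical bound.* Pass to $\tilde X$ and write $\mathbb E_k=\mathbb E_k(\tilde X,\omega)$, $P=p^n$. Cut the positions of $\mathbb E_{i+j}$ into the left $i$ and the right $j$. The terms for which the pair at the junction is chosen, that is, $j\in I$, form a subcomplex. By Lemma 1(a) (whose proof applies to both families of index sets) we get a degreewise split exact sequence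
$$0\to\mathbb E_{i-1}\otimes\mathbb E_{j-1}[-1]\to\mathbb E_{i+j}\to\mathbb E_i\otimes\mathbb E_j\to0\qquad(i,j\ge1). \tag{13}$$
Take $j=P-1$, $i=(k-1)P$, $k\ge2$. As $\mathbb E_{P-1}$ is contractible, so is the quotient, and $\mathbb E_{kP-1}$ is homotopy equivalent to $\mathbb E_{(k-1)P-1}\otimes\mathbb E_{P-2}[-1]$. By induction $\mathbb E_{kP-1}(\tilde X)$ is contractible for all $k\ge1$. By Lemma 12 and $\tilde X\cong\tilde X^*$, $X$ is homotopically $kP$-bounded. $\square$

**Proof of Theorem B(b).** Proposition 11, and Sections 10 (from its Step 2 on) and 11 up to Lemma 17, use only that $X$ is simple, not invertible, and $\wedge^2X$ is invertible. As $\sigma_{H^*,H^*}=1$, $\Gamma^k\tilde X\cong\Gamma^kX\otimes(H^*)^{\otimes k}$. By Lemma 17, for $m\ge0$, $\mathbb E_{p^m-1}(\tilde X)$ is homotopy equivalent to $\Gamma^{p^m-1}\tilde X$ in degree $0$. A complex concentrated in one degree is acyclic, equivalently contractible, if and only if it is $0$. So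
$$X\text{ is }p^m\text{-bounded}\iff X\text{ is homotopically }p^m\text{-bounded}\iff\Gamma^{p^m-1}X=0. \tag{14}$$
If $X$ is $M$-bounded for some $M$, then by (a) it is strictly $p^n$-bounded for some $n$, so $\Gamma^{p^n-1}X=0$. Conversely, suppose $\Gamma^kX=0$. For $k'\ge k$, imposing only the conditions on the last $k$ positions shows $\Gamma^{k'}X\subset X^{\otimes(k'-k)}\otimes\Gamma^kX=0$. So $\Gamma^{p^m-1}X=0$ for some $m$, and $X$ is $p^m$-bounded by (14). By (a), $X$ is then strictly $p^n$-bounded for some $n$, and by (14) $p^n$ is the smallest $p$-power with $\Gamma^{p^n-1}X=0$. For $p>2$ and $\mathrm{Sym}^2X$ invertible, $X\otimes\Pi$ satisfies the hypotheses (Section 10, Step 1) and has the same bounds as $X$ by Lemma 12. $\square$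

**Proof of Theorem B(c).** Let $p^n>3$. By Benson–Etingof–Ostrik (*New incompressible symmetric tensor categories in positive characteristic*, Duke Math. J. 2023) there is a symmetric tensor category $\mathrm{Ver}_{p^n}$ with a $\mathbf k$-linear symmetric monoidal functor $G'$ from $\mathrm{Tilt}\,SL_2$ that kills exactly the indecomposables $T_k$ with $k\ge p^n-1$. Let $X=G'(V)$. It is nonzero, as $1<p^n-1$.

*$X$ is not invertible.* For $p>2$, $V\otimes V=T_2\oplus\mathbb 1$, and $G'(T_2)\neq0$ as $2<p^n-1$. So $X\otimes X$ is not simple. For $p=2$, $1-\sigma_{X,X}=G'(\iota)G'(\omega)$. Both factors are nonzero by the zigzag identities, so $G'(\omega)$ is epi onto $\mathbb 1$ and $G'(\iota)$ is mono from $\mathbb 1$. Hence $\sigma_{X,X}\neq1$, whereas an invertible object has $\sigma=\pm1=1$.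

*The bounds of $X$.* By the proof of Lemma 17, $T_{p^m-1}\to\mathbb E_{p^m-1}(V,\omega)$ is a homotopy equivalence of complexes of tilting modules for all $m\ge0$. Applying $G'$, and using that $G'(\omega)$ exhibits $X$ as its own dual, $\mathbb E_{p^m-1}(X)$ is homotopy equivalent to $G'(T_{p^m-1})$, and $X^*\cong X$. So $X$ is $p^m$-bounded if and only if $G'(T_{p^m-1})=0$, that is, if and only if $m\ge n$. By (a) the strict bound of $X$ is a power of $p$, so it is $p^n$. $\blacksquare$
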